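\title{The kernel of the map from the maximal to the minimal tensor product need not be stable}

\begin{abstract}
For unital $C^*$-algebras $\mathcal{A}$ and $\mathcal{B}$, let $J$ be the kernel of the canonical map $\mathcal{A}\otimes_{\max}\mathcal{B}\to\mathcal{A}\otimes\mathcal{B}$. We show that $J$ never has a nonzero bounded positive trace or a nonzero unital quotient, and that nevertheless there are separable unital $\mathcal{A}$ and $\mathcal{B}$ for which no matrix algebra $M_N(J)$ is stable. The construction combines property (T) for $SL_3(\mathbb{Z})$ with the nonvanishing of the Euler class of sums of tautological bundles over Grassmannians.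
\end{abstract}

\section{The question and the results}

Let $\mathcal{A}$ and $\mathcal{B}$ be unital $C^*$-algebras. Their algebraic tensor product $\mathcal{A}\odot\mathcal{B}$ has a largest and a smallest $C^*$-norm, with completions the maximal tensor product $\mathcal{A}\otimes_{\max}\mathcal{B}$ and the minimal (spatial) tensor product $\mathcal{A}\otimes\mathcal{B}$. The identity map of $\mathcal{A}\odot\mathcal{B}$ extends to a surjective $*$-homomorphism
\[
\Phi\colon\mathcal{A}\otimes_{\max}\mathcal{B}\to\mathcal{A}\otimes\mathcal{B},\qquad J(\mathcal{A},\mathcal{B}):=\ker\Phi .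
\]
The ideal $J(\mathcal{A},\mathcal{B})$ is zero exactly when $\mathcal{A}\odot\mathcal{B}$ has only one $C^*$-norm.

Let $\mathcal{K}$ be the algebra of compact operators on a separable infinite-dimensional Hilbert space. A $C^*$-algebra $\mathcal{D}$ is \emph{stable} if $\mathcal{D}\cong\mathcal{D}\otimes\mathcal{K}$; it is \emph{$n$-stable} if $M_n(\mathcal{D})$ is stable, and \emph{matrix stable} if it is $n$-stable for some $n\ge1$. Since $M_n\otimes\mathcal{K}\cong\mathcal{K}$, a stable algebra is $n$-stable for every $n$. The following question comes from Milh{\o}j and R{\o}rdam \cite{MR}.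

\begin{quote}
Is $J(\mathcal{A},\mathcal{B})$ stable, or at least matrix stable, for all unital $C^*$-algebras $\mathcal{A}$ and $\mathcal{B}$?
\end{quote}

The first evidence is positive. If $\mathcal{A}$ is finite-dimensional, then $J(\mathcal{A},\mathcal{B})=0$, and the zero algebra is stable. If $\mathcal{A}$ is the unitization of a stable algebra, the kernel is stable as well (Example~\ref{ex:stable}). By a theorem of Kirchberg, $\mathcal{A}\otimes_{\max}\mathcal{B}$ admits a faithful tracial state if and only if $\mathcal{A}\otimes_{\max}\mathcal{B}=\mathcal{A}\otimes\mathcal{B}$ and both $\mathcal{A}$ and $\mathcal{B}$ admit faithful tracial states. So a faithful trace forces the kernel to vanish, which suggests that traces do not see the kernel at all; and having no bounded trace is one of the marks of a stable algebra. The answer is nevertheless negative in both forms.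

Recall that a $C^*$-algebra is \emph{residually finite-dimensional} if its finite-dimensional representations separate points, and that the full group $C^*$-algebra $C^*(G)$ surjects onto the $C^*$-algebra generated by any unitary representation of the discrete group $G$. We write $e_{ij}$ for matrix units.

\begin{theorem}\label{thm:main}
There are separable unital $C^*$-algebras $\mathcal{A}$ and $\mathcal{B}$, with $\mathcal{A}$ residually finite-dimensional and $\mathcal{B}$ a quotient of $C^*(SL_3(\mathbb{Z}))$, and a positive element $d\in J=J(\mathcal{A},\mathcal{B})$, such that for every $N\ge1$ the element $d\otimes e_{11}$ lies in no stable $C^*$-subalgebra of $M_N(\mathcal{A}\otimes_{\max}\mathcal{B})$. In particular $M_N(J)$ is not stable for any $N\ge1$, so $J$ is neither stable nor matrix stable.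
\end{theorem}

A \emph{bounded positive trace} on a $C^*$-algebra is a bounded positive linear functional $\tau$ with $\tau(xy)=\tau(yx)$. A nonzero bounded positive trace and a nonzero unital quotient are the two usual obstructions to stability (Lemma~\ref{lem:usual}). Neither can be the source of a counterexample.

\begin{theorem}\label{thm:traces}
For all unital $C^*$-algebras $\mathcal{A}$ and $\mathcal{B}$, the kernel $J(\mathcal{A},\mathcal{B})$ has no nonzero bounded positive trace and no nonzero unital quotient.
\end{theorem}

We prove Theorem~\ref{thm:traces} first, in Section~\ref{sec:traces}. The finer obstruction behind Theorem~\ref{thm:main} is an Euler class (Section~\ref{sec:euler}). Property (T) produces elements of the kernel that we can compute with (Section~\ref{sec:gap}); Section~\ref{sec:construction} joins the two ingredients and handles $N<c$ for a fixed parameter $c$, and Section~\ref{sec:allN} assembles one pair for all $N$.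

\section{Tensor norms and stable algebras}\label{sec:prelim}

Inner products are linear in the second variable, and $|\xi\rangle\langle\eta|$ is the operator $\zeta\mapsto\langle\eta,\zeta\rangle\xi$. Ideals are closed and two-sided. We use the following standard facts.
\begin{itemize}
\item[(T1)] The maximal norm on $\mathcal{A}\odot\mathcal{B}$ dominates every $C^*$-seminorm and satisfies $\|a\otimes b\|_{\max}=\|a\|\|b\|$. Hence $*$-homomorphisms $\mathcal{A}\to\mathcal{Q}$ and $\mathcal{B}\to\mathcal{Q}$ with commuting ranges induce a $*$-homomorphism $\mathcal{A}\otimes_{\max}\mathcal{B}\to\mathcal{Q}$, and a $*$-homomorphism $\alpha\colon\mathcal{A}_1\to\mathcal{A}_2$ induces $\alpha\otimes_{\max}\mathrm{id}\colon\mathcal{A}_1\otimes_{\max}\mathcal{B}\to\mathcal{A}_2\otimes_{\max}\mathcal{B}$.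
\item[(T2)] The minimal norm is the norm of $B(H\otimes K)$ for any faithful representations $\mathcal{A}\subset B(H)$, $\mathcal{B}\subset B(K)$. Tensor products of $*$-homomorphisms and of states extend to minimal tensor products. If $(\theta_i)$ are representations of $\mathcal{A}$ with faithful direct sum, then $\|x\|_{\min}=\sup_i\|(\theta_i\otimes\mathrm{id})(x)\|_{\min}$, because $\bigoplus_i\theta_i\otimes\mathrm{id}$ is block diagonal.
\item[(T3)] (Takesaki) Every $C^*$-norm on $\mathcal{A}\odot\mathcal{B}$ dominates the minimal norm.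
\item[(T4)] (Murray--von Neumann) If $M\subset B(H)$ is a factor, the multiplication map $M\odot M'\to B(H)$ is injective.
\end{itemize}
For $C^*$-algebras $C_n$, let $\prod_nC_n$ be the algebra of bounded sequences and $\bigoplus_nC_n$ the ideal of null sequences. The class $[(x_n)]$ in the quotient has norm $\limsup_n\|x_n\|$, and, by comparing matrix entries,
\begin{equation}\label{eq:corona}
M_k\Bigl(\prod_nC_n\Big/\bigoplus_nC_n\Bigr)=\prod_nM_k(C_n)\Big/\bigoplus_nM_k(C_n).
\end{equation}

\begin{example}\label{ex:stable}
Let $\mathcal{A}_0,\mathcal{B}$ be unital and let $\mathcal{A}$ be the unitization of $I=\mathcal{A}_0\otimes\mathcal{K}$. The maximal tensor product preserves short exact sequences, so $I\otimes_{\max}\mathcal{B}$ is the kernel of the map $\mathcal{A}\otimes_{\max}\mathcal{B}\to\mathbb{C}\otimes\mathcal{B}$. This map factors through $\Phi$, so $J(\mathcal{A},\mathcal{B})$ is the kernel of $I\otimes_{\max}\mathcal{B}\to I\otimes\mathcal{B}$. As $\mathcal{K}$ is nuclear, the latter map is $(\mathcal{A}_0\otimes_{\max}\mathcal{B})\otimes\mathcal{K}\to(\mathcal{A}_0\otimes\mathcal{B})\otimes\mathcal{K}$,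 and cutting down by finite-rank projections of $\mathcal{K}$ shows that its kernel is $J(\mathcal{A}_0,\mathcal{B})\otimes\mathcal{K}$, which is stable because $\mathcal{K}\otimes\mathcal{K}\cong\mathcal{K}$.
\end{example}

All that Theorem~\ref{thm:main} uses of stability is that a positive element has arbitrarily many mutually orthogonal copies.

\begin{lemma}\label{lem:copies}
If $\mathcal{D}$ is a stable $C^*$-algebra, $x\in\mathcal{D}_+$ and $m\ge1$, then there are $y_1,\dots,y_m\in\mathcal{D}$ with $y_i^*y_j=\delta_{ij}x$.
\end{lemma}

\begin{proof}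
Identify $\mathcal{D}$ with $\mathcal{D}\otimes\mathcal{K}(\ell^2)\subset B(H\otimes\ell^2)$ and take isometries $s_1,\dots,s_m\in B(\ell^2)$ with orthogonal ranges. Since $(1\otimes s_i)(a\otimes k)=a\otimes s_ik$, left multiplication by $1\otimes s_i$ preserves $\mathcal{D}\otimes\mathcal{K}$. Put $y_i=(1\otimes s_i)x^{1/2}$.
\end{proof}

The copies of $x$ are the elements $y_iy_i^*$: they are positive, of norm $\|x\|$, and have pairwise products zero.

\begin{lemma}\label{lem:usual}
A stable $C^*$-algebra $\mathcal{D}$ has no nonzero bounded positive trace and no nonzero unital quotient.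
\end{lemma}

\begin{proof}
Let $\tau$ be a bounded positive trace, $x\ge0$ and $y_1,\dots,y_m$ as in Lemma~\ref{lem:copies}. Then $m\tau(x)=\tau(\sum_iy_iy_i^*)\le\|\tau\|\|x\|$ for all $m$, so $\tau(x)=0$.

Let $q$ be a surjection of $\mathcal{D}\otimes\mathcal{K}$ onto a unital algebra. If $(u_\lambda)$ is an approximate unit of $\mathcal{D}$ and $p_n=e_{11}+\dots+e_{nn}$, then $(u_\lambda\otimes p_n)$ is an approximate unit of $\mathcal{D}\otimes\mathcal{K}$, so $q(u_\lambda\otimes p_n)$ is invertible for some $\lambda,n$. For $j>n$ we have $(a\otimes e_{ij})(u_\lambda\otimes p_n)=0$, hence $q(a\otimes e_{ij})=0$. Then $q(ab\otimes e_{ik})=q(a\otimes e_{ij})q(b\otimes e_{jk})=0$ for all $i,k$, and $q=0$.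
\end{proof}

If $\mathcal{A}$ contains isometries $s_1,\dots,s_m$ with orthogonal ranges, then $y_i=(s_i\otimes1)x^{1/2}$ are elements as in Lemma~\ref{lem:copies} for every positive $x$ in $J(\mathcal{A},\mathcal{B})$. To violate the conclusion of that lemma in the kernel we must therefore choose $\mathcal{A}$ and $\mathcal{B}$ without such isometries; ours are built from matrix algebras and matrix bundles.

\section{Traces and unital quotients of the kernel}\label{sec:traces}

Let $\mathcal{C}=\mathcal{A}\otimes_{\max}\mathcal{B}$ and $J=J(\mathcal{A},\mathcal{B})$. Since $\mathcal{A}$ and $\mathcal{B}$ are unital, they sit in $\mathcal{C}$ as the commuting subalgebras $\mathcal{A}\otimes1$ and $1\otimes\mathcal{B}$, which generate $\mathcal{C}$. Both halves of Theorem~\ref{thm:traces} follow one pattern: reduce to a representation in which $\mathcal{A}$ generates a factor, show that the object at hand factors through $\Phi$, and conclude that it vanishes on $J$.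

\begin{lemma}\label{lem:tracial}
Every tracial state on $\mathcal{C}$ vanishes on $J$.
\end{lemma}

\begin{proof}
The tracial states form a weak$^*$ compact convex set, and those that vanish on $J$ form a closed convex subset. By the Krein--Milman theorem it suffices to treat an extreme tracial state $\rho$. Let $(\pi,H,\xi)$ be its GNS representation, $M=\pi(\mathcal{C})''$ and $\tau(x)=\langle\xi,x\xi\rangle$ for $x\in M$.

The state $\tau$ is tracial on $M$, because $\pi(\mathcal{C})$ is weakly dense and multiplication is separately weakly continuous. It is faithful: if $\tau(x^*x)=0$, then $\|xy\xi\|^2=\tau(xyy^*x^*)\le\|y\|^2\tau(xx^*)=0$ for all $y\in M$, and $\xi$ is cyclic. Moreover $M$ is a factor. Indeed, let $z\in M$ be a central projection with $0<\tau(z)<1$. Then $\rho$ is a proper convex combination of the tracial states $\tau(z\pi(\cdot))/\tau(z)$ and $\tau((1-z)\pi(\cdot))/\tau(1-z)$, so $\tau(zx)=\tau(z)\tau(x)$ on $\pi(\mathcal{C})$ by extremality, and on $M$ by weak continuity; $x=z$ gives $\tau(z)=\tau(z)^2$, which is absurd. Thus $\tau(z)\in\{0,1\}$ and $z\in\{0,1\}$.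

Let $M_1=\pi(\mathcal{A}\otimes1)''\subset M$. It commutes with $\pi(1\otimes\mathcal{B})$. So its center commutes with $\pi(\mathcal{A}\otimes1)$ and $\pi(1\otimes\mathcal{B})$ and lies in the center of $M$. Hence $M_1$ is a factor with the faithful normal tracial state $\tau|_{M_1}$, and in such a factor every normal positive trace is a multiple of $\tau|_{M_1}$. For $0\le b\in\pi(1\otimes\mathcal{B})$ the functional $a\mapsto\tau(ab)=\langle\xi,ab\xi\rangle$ on $M_1$ is normal, positive because $\tau(ab)=\tau(b^{1/2}ab^{1/2})$, and tracial because $\tau(aa'b)=\tau(aba')=\tau(a'ab)$. Its value at $1$ is $\tau(b)$, so $\tau(ab)=\tau(a)\tau(b)$. By linearity in $b$, the state $\rho$ agrees on $\mathcal{A}\odot\mathcal{B}$ with the product of its restrictions $\rho_{\mathcal{A}}$ and $\rho_{\mathcal{B}}$. By (T2) and density, $\rho=(\rho_{\mathcal{A}}\otimes\rho_{\mathcal{B}})\circ\Phi$, and so $\rho(J)=0$.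
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:traces}]
\emph{Traces.} Suppose that $\tau$ is a bounded positive trace on $J$ with $\|\tau\|=1$. A positive functional of norm one on a $C^*$-subalgebra extends to a state, so there is a state $\varphi$ on $\mathcal{C}$ with $\varphi|_J=\tau$. It is unique: if $(u_\lambda)$ is an approximate unit of $J$, then $\tau(u_\lambda)\to1$, and the Cauchy--Schwarz inequality gives $|\varphi(x(1-u_\lambda))|^2\le\|x\|^2\varphi(1-u_\lambda)\to0$, so that $\varphi(x)=\lim_\lambda\tau(xu_\lambda)$. For a unitary $u\in\mathcal{C}$ and $x\in J_+$,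
\[
\tau(uxu^*)=\tau\bigl((ux^{1/2})(x^{1/2}u^*)\bigr)=\tau(x^{1/2}u^*ux^{1/2})=\tau(x).
\]
Since $J_+$ spans $J$, the state $x\mapsto\varphi(uxu^*)$ also extends $\tau$ and therefore equals $\varphi$. Hence $\varphi(ux)=\varphi(u^*(ux)u)=\varphi(xu)$, and $\varphi$ is tracial because unitaries span $\mathcal{C}$. This contradicts Lemma~\ref{lem:tracial}.

\emph{Unital quotients.} Suppose that $J$ has a nonzero unital quotient. Dividing further by a maximal proper ideal, which exists in a unital algebra, we obtain an ideal $I$ of $J$ with $\mathcal{D}=J/I$ nonzero, unital and simple. An ideal of an ideal is an ideal, so $I$ is an ideal of $\mathcal{C}$ and $\mathcal{D}$ is an ideal of $\mathcal{C}/I$. The unit $e$ of $\mathcal{D}$ is central in $\mathcal{C}/I$, since $xe$ and $ex$ lie in $\mathcal{D}$ and so $xe=exe=ex$. Therefore $q(x)=(x+I)e$ is a surjective $*$-homomorphism $\mathcal{C}\to\mathcal{D}$ with $q(J)=\mathcal{D}$.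

Represent $\mathcal{D}$ irreducibly on a Hilbert space $H$; the representation is faithful because $\mathcal{D}$ is simple. Let $\mathcal{A}_1=q(\mathcal{A}\otimes1)$, $\mathcal{B}_1=q(1\otimes\mathcal{B})$ and $M=\mathcal{A}_1''$, so that $\mathcal{B}_1\subset M'$. The center of $M$ commutes with $\mathcal{A}_1$ and $\mathcal{B}_1$, hence with $\mathcal{D}$, and so consists of scalars. By (T4) the multiplication map $\mathcal{A}_1\odot\mathcal{B}_1\to\mathcal{D}$ is injective; its range is dense. So $\mathcal{D}$ is the completion of $\mathcal{A}_1\odot\mathcal{B}_1$ in a $C^*$-norm (not merely a seminorm), and (T3) gives a unital $*$-homomorphism $\theta\colon\mathcal{D}\to\mathcal{A}_1\otimes\mathcal{B}_1$ with $\theta(ab)=a\otimes b$. It is injective because $\mathcal{D}$ is simple. The maps $\theta\circ q$ and $(q|_{\mathcal{A}}\otimes q|_{\mathcal{B}})\circ\Phi$ agree on $\mathcal{A}\odot\mathcal{B}$, hence on $\mathcal{C}$. Thus $\theta(q(J))=0$ and $q(J)=0$, contradicting $q(J)=\mathcal{D}\ne0$.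
\end{proof}

\begin{remark}
The same holds for $M_N(J)$. Ideals of $M_N(J)$ have the form $M_N(I)$, and if $(p_{ij})$ is a unit of $M_N(J/I)$, then $p_{11}$ is a unit of $J/I$. If $\tau$ is a bounded positive trace on $M_N(J)$ and $x\in J_+$, then $\tau(x\otimes e_{ii})=\tau((x^{1/2}\otimes e_{i1})(x^{1/2}\otimes e_{1i}))=\tau(x\otimes e_{11})$. The trace $x\mapsto\tau(x\otimes e_{11})$ on $J$ vanishes, so $\|\tau\|=\lim_\lambda\tau(u_\lambda\otimes1_N)=0$.
\end{remark}

\section{An Euler class obstruction}\label{sec:euler}

We need a reason, invisible to traces, for a positive element not to have orthogonal copies. For a Hermitian vector bundle $E$ over a compact space, let $\Gamma(\operatorname{End}E)$ be the $C^*$-algebra of continuous sections of its endomorphism bundle. The mechanism is this. Suppose that the range of $\kappa\ge0$ is spanned by $c$ sections $\xi_1,\dots,\xi_c$ of $E$ without common zero. Given $c$ orthogonal copies of $\kappa$, place $\xi_a$ in the $a$-th copy and add: no cancellation is possible, so the sum is a nowhere vanishing section, which $E$ need not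 have.

\begin{example}\label{ex:model}
Let $c=2$ and $D\ge1$. Let $X=\mathbb{C}P^{2D-1}$ be the space of lines in $\mathbb{C}^D\otimes\mathbb{C}^2$, let $P(x)$ be the orthogonal projection onto the line $x$, and let $S$ be the tautological line bundle, with fiber $x$ over $x$. Put $E=S^{\oplus D}$. With $(e_i)$ and $(f_a)$ the standard bases of $\mathbb{C}^D$ and $\mathbb{C}^2$, set
\[
\xi_a(x)=\bigl(P(x)(e_1\otimes f_a),\dots,P(x)(e_D\otimes f_a)\bigr),\qquad\kappa=|\xi_1\rangle\langle\xi_1|+|\xi_2\rangle\langle\xi_2| .
\]
Then $\operatorname{Tr}\kappa(x)=|\xi_1(x)|^2+|\xi_2(x)|^2=\operatorname{Tr}P(x)=1$ and $\kappa(x)$ has rank at most $2$, so $\operatorname{Tr}\kappa(x)^2\ge\frac12$.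

\emph{Locally there is room.} The normalized trace of $\kappa(x)$ is $1/D$. Let $D\ge4$ and let $U\subset X$ be an open set over which $E$ is trivial. An orthonormal frame gives isometric bundle maps $v_1,v_2\colon U\times\mathbb{C}^2\to E|_U$ with orthogonal ranges. If $\Xi(\alpha_1,\alpha_2)=\alpha_1\xi_1+\alpha_2\xi_2$, then $\kappa=\Xi\Xi^*$, and $y_i=v_i\Xi^*$ satisfies $y_i^*y_j=\delta_{ij}\kappa$ over $U$.

\emph{Globally there is none.} Suppose that $y_1,y_2\in\Gamma(\operatorname{End}E)$ satisfy $\|y_i^*y_j-\delta_{ij}\kappa\|\le\delta<\frac18$. The section $s=y_1\xi_1+y_2\xi_2$ has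
\[
|s|^2=\sum_{a,b}\langle\xi_a,y_a^*y_b\xi_b\rangle\ge\sum_a\langle\xi_a,\kappa\xi_a\rangle-4\delta=\operatorname{Tr}\kappa^2-4\delta>0 .
\]
Write $s=(s_1,\dots,s_D)$ with $s_i(x)\in x$. On the unit sphere $S^{4D-1}$ of $\mathbb{C}^{D}\otimes\mathbb{C}^2$ the map $v\mapsto(\langle v,s_i(\mathbb{C}v)\rangle)_i\in\mathbb{C}^D$ is continuous, odd and nowhere zero. Normalized and restricted to an equatorial $S^{2D}$, it is an odd map $S^{2D}\to S^{2D-1}$, which the Borsuk--Ulam theorem forbids.
\end{example}

Two features of the example matter. The number of forbidden copies, two, does not grow with $D$, while the normalized trace of $\kappa$ tends to $0$; and the obstruction survives perturbations of a size independent of $D$. It therefore persists in a quotient $\prod/\bigoplus$ taken over $D\to\infty$.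

The construction in Section~\ref{sec:construction} needs tautological bundles of higher rank. Let $\mathrm{Gr}_k(\mathbb{C}^{k+m})$ be the Grassmannian of $k$-dimensional subspaces, a compact complex manifold of complex dimension $km$, and let $S$ be the tautological bundle, with fiber $V$ over $V$. Recall the following. Let $E$ be an oriented smooth real vector bundle of rank $r$ over a closed oriented manifold $X$ of dimension $r$. A zero of a smooth section is \emph{transversal} if the derivative of the section there, in a chart and a local trivialization, is invertible. The signed count of zeros of a section with only transversal zeros is independent of the section; it is the Euler number of $E$, and for a complex bundle it is the top Chern number. It is $0$ if $E$ has a nowhere vanishing continuous section, since such a section can be approximated uniformly by smooth ones.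

\begin{lemma}\label{lem:euler}
For $1\le m'\le m$, the bundle $S^{\oplus m'}$ over $\mathrm{Gr}_k(\mathbb{C}^{k+m})$ has no nowhere vanishing continuous section.
\end{lemma}

\begin{proof}
Padding a section with zeros, we may take $m'=m$. The map $v\mapsto\langle v,\cdot\rangle$ is a conjugate-linear bundle isomorphism $S\to S^*$, so we may replace $S$ by $S^*$, which has an evident supply of smooth sections. The bundle $(S^*)^{\oplus m}$ has real rank $2km$, the real dimension of the base, and both are oriented by their complex structures. Choose linearly independent functionals $\varphi_1,\dots,\varphi_m$ on $\mathbb{C}^{k+m}$ and let $V_0=\bigcap_i\ker\varphi_i$, of dimension $k$. The section $V\mapsto(\varphi_1|_V,\dots,\varphi_m|_V)$ vanishes at $V$ if and only if $V\subset V_0$, that is, $V=V_0$. Near $V_0$, parametrize subspaces as graphs of linear maps $L\colon V_0\to V_0^\perp$, and trivialize $S$ by $v\mapsto v+Lv$. Since $\varphi_i(v+Lv)=\varphi_i(Lv)$ for $v\in V_0$, the section becomes the linear map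
\[
\operatorname{Hom}(V_0,V_0^\perp)\to(V_0^*)^m,\qquad L\mapsto(\varphi_1L,\dots,\varphi_mL).
\]
It is an isomorphism, because the $\varphi_i$ restrict to a basis of $(V_0^\perp)^*$. So there is a single zero, it is transversal, and the Euler number is $\pm1\ne0$.
\end{proof}

The bound $m'\le m$ is sharp for $k=1$, and for any $k$ the bundle $S^{\oplus(k+m)}$ has the nowhere vanishing section $V\mapsto(P_Ve_1,\dots,P_Ve_{k+m})$, where $P_V$ is the projection onto $V$.

\section{A uniform spectral gap}\label{sec:gap}

Let $G=SL_3(\mathbb{Z})$. It has property (T) (Kazhdan, 1967; see \cite{BHV}): there are a finite set $F\subset G$ and $\eta>0$ such that, for every unitary representation $\pi$ without nonzero invariant vectors and every unit vector $\xi$, some $s\in F$ satisfies $\|\pi(s)\xi-\xi\|\ge\eta$. Enlarging $F$, we may assume that $F=F^{-1}$ and $e\in F$. For a finitely supported probability measure $\mu$ on $G$ put $\pi(\mu)=\sum_g\mu(g)\pi(g)$, and call $\mu$ \emph{symmetric} if $\mu(g^{-1})=\mu(g)$; then $\pi(\mu)$ is self-adjoint.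

\begin{lemma}\label{lem:gap}
For each $\varepsilon>0$ there is a finitely supported symmetric probability measure $\mu$ on $G$ with $\|\pi(\mu)\|\le\varepsilon$ for every unitary representation $\pi$ without nonzero invariant vectors.
\end{lemma}

\begin{proof}
Let $\mu_0$ be the uniform measure on $F$, $\xi$ a unit vector, and $s\in F$ as above; then $s\neq e$. The parallelogram law gives $\|\xi+\pi(s)\xi\|^2\le4-\eta^2$. Pairing the terms $e$ and $s$ and bounding the other $|F|-2$ terms by $1$, we get
\[
\|\pi(\mu_0)\xi\|\le\frac{|F|-2+2\sqrt{1-\eta^2/4}}{|F|}=:r<1 ,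
\]
with $r$ independent of $\pi$. The convolution power $\mu=\mu_0^{*j}$ is symmetric and $\pi(\mu)=\pi(\mu_0)^j$; choose $j$ with $r^j\le\varepsilon$.
\end{proof}

\begin{lemma}\label{lem:reps}
There are irreducible representations $\pi_n\colon G\to U(D_n)$, $n\ge1$, with $D_1<D_2<\cdots$. If $\bar\pi_n$ denotes the entrywise complex conjugate, then $\pi_n\otimes\bar\pi_m$ has no nonzero invariant vectors for $n\ne m$, and the invariant vectors of $\pi_n\otimes\bar\pi_n$ are the multiples of $D_n^{-1/2}\sum_ie_i\otimes e_i$.
\end{lemma}

\begin{proof}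
Let $\ell$ be a prime. Reduction $G\to SL_3(\mathbb{F}_\ell)$ is onto, because elementary matrices generate $SL_3(\mathbb{F}_\ell)$ and lift to $G$. The group $SL_3(\mathbb{F}_\ell)$ acts doubly transitively on the $\ell^2+\ell+1$ points of $P^2(\mathbb{F}_\ell)$: given two pairs of distinct lines, spanned by $v_1,v_2$ and $w_1,w_2$, complete both to bases and rescale $w_3$ so that the map $v_i\mapsto w_i$ has determinant $1$. The commutant of the permutation representation consists of the matrices that are constant on the orbits on pairs of points. There are two orbits, so the representation is a sum of two irreducible ones: the constants and their orthogonal complement, of dimension $\ell^2+\ell$. Let $\pi_n$ be this complement for the $n$-th prime, in an orthonormal basis.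

Identify $\mathbb{C}^{D_n}\otimes\mathbb{C}^{D_m}$ with $D_n\times D_m$ matrices by $e_i\otimes e_j\mapsto e_{ij}$. Then $\pi_n(g)\otimes\bar\pi_m(g)$ acts by $T\mapsto\pi_n(g)T\pi_m(g)^*$, so invariant vectors are intertwiners from $\pi_m$ to $\pi_n$. By Schur's lemma these are $0$ if $n\ne m$, since the dimensions differ, and the multiples of the identity matrix $\sum_ie_i\otimes e_i$ if $n=m$.
\end{proof}

Here is how these lemmas produce elements of a kernel. Let $a_g=(\pi_n(g))_n\in\prod_nM_{D_n}$, let $b_g$ be the class of $(\bar\pi_m(g))_m$ modulo null sequences, and let $h=\sum_g\mu(g)a_g\otimes b_g$. The minimal norm tests $h$ on one fixed $n$ against $m\to\infty$, where there are no invariant vectors, and finds it small. The maximal norm may also test $h$ along the diagonal $m=n\to\infty$, where $h$ is within $\varepsilon$ of the rank-one projection onto the invariant vector. This is the case $c=1$ of the construction below. It has no topology in it, and the task is to turn the invariant vector into sections of a nontrivial bundle.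

\section{The algebras $\mathcal{A}_c$ and $\mathcal{B}$}\label{sec:construction}

Fix $c\ge2$; the dependence on $c$ is shown only in $\mathcal{A}_c$ and $d^{(c)}$. The idea is to amplify $\pi_n$ to $\pi_n\otimes1_c$, which gives $c$ invariant vectors on the diagonal, and to compress to a subspace that varies over a Grassmannian. The compressed operators no longer form a representation, but compression does not increase norms, and this is all that the estimate of the minimal norm needs.

\subsection*{The algebras}
Let $X_n=\mathrm{Gr}_{D_n}(\mathbb{C}^{D_n}\otimes\mathbb{C}^c)$, with tautological bundle $S_n$ of rank $D_n$, and let $P_n(x)\in M_{D_n}\otimes M_c$ be the orthogonal projection onto the subspace $x\in X_n$. Put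
\[
A_n=P_n\,C(X_n,M_{D_n}\otimes M_c)\,P_n=\Gamma(\operatorname{End}S_n),\qquad a_{g,n}=P_n(\pi_n(g)\otimes1_c)P_n\in A_n ,
\]
and $a_g=(a_{g,n})_n\in\prod_nA_n$ for $g\in G$. Let $\mathcal{A}_c$ be the $C^*$-algebra generated by the $a_g$. It is separable because $G$ is countable, and unital because $a_e=(P_n)_n$ is the unit of $\prod_nA_n$. We have $\|a_g\|\le1$ and $a_g^*=a_{g^{-1}}$. The evaluations $\theta_{n,x}\colon\mathcal{A}_c\to\operatorname{End}(x)$, $(z_m)_m\mapsto z_n(x)$, separate points, so $\mathcal{A}_c$ is residually finite-dimensional.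

Let $\mathcal{B}$ be the $C^*$-algebra generated by the unitaries
\[
b_g=[(\bar\pi_n(g))_n]\in\prod_nM_{D_n}\Big/\bigoplus_nM_{D_n},\qquad g\in G .
\]
Since $g\mapsto b_g$ is a group homomorphism, $\mathcal{B}$ is a quotient of $C^*(G)$. It is separable and unital and does not depend on $c$.

The diagonal test is the following homomorphism. Let $\mathcal{Q}=\prod_n(A_n\otimes M_{D_n})/\bigoplus_n(A_n\otimes M_{D_n})$. The unital $*$-homomorphisms
\[
\mathcal{A}_c\to\mathcal{Q},\ (z_n)\mapsto[(z_n\otimes1)],\qquad\mathcal{B}\to\mathcal{Q},\ [(w_n)]\mapsto[(1\otimes w_n)]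
\]
are well defined and have commuting ranges, so by (T1) they induce $\sigma\colon\mathcal{A}_c\otimes_{\max}\mathcal{B}\to\mathcal{Q}$. Note that $A_n\otimes M_{D_n}=\Gamma(\operatorname{End}E_n)$, where $E_n=S_n\otimes\mathbb{C}^{D_n}\cong S_n^{\oplus D_n}$ has fiber $x\otimes\mathbb{C}^{D_n}$ over $x$.

\subsection*{An element of the kernel}
Let $\varepsilon=\frac1{4c}$, take $\mu$ as in Lemma~\ref{lem:gap}, and let $f(t)=\max(t-\varepsilon,0)$. Put
\[
h=\sum_g\mu(g)\,a_g\otimes b_g\in\mathcal{A}_c\odot\mathcal{B},\qquad d^{(c)}=f(h)\in\mathcal{A}_c\otimes_{\max}\mathcal{B}.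
\]
Here $h=h^*$ because $\mu$ is symmetric, and $\|h\|_{\max}\le1$, so $0\le d^{(c)}\le1$. The function $f$ removes the part of the spectrum that the minimal norm can see.

\begin{lemma}\label{lem:kernel}
$d^{(c)}\in J(\mathcal{A}_c,\mathcal{B})$.
\end{lemma}

\begin{proof}
By (T2), $\|\Phi(h)\|$ is the supremum over $n$ and $x\in X_n$ of the norms of
\[
(\theta_{n,x}\otimes\mathrm{id})(h)=(P_n(x)\otimes1)\Bigl(\sum_g\mu(g)\,\pi_n(g)\otimes1_c\otimes b_g\Bigr)(P_n(x)\otimes1)
\]
in $M_{D_n}\otimes M_c\otimes\mathcal{B}$. Each is at most the norm of $t_n=\sum_g\mu(g)\pi_n(g)\otimes b_g\in M_{D_n}\otimes\mathcal{B}$. By \eqref{eq:corona}, $t_n$ is the class of the sequence $((\pi_n\otimes\bar\pi_m)(\mu))_m$ in $\prod_m(M_{D_n}\otimes M_{D_m})/\bigoplus_m(M_{D_n}\otimes M_{D_m})$. The single term $m=n$ does not affect the upper limit, so Lemmas~\ref{lem:gap} and~\ref{lem:reps} give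
\[
\|t_n\|=\limsup_m\|(\pi_n\otimes\bar\pi_m)(\mu)\|\le\varepsilon .
\]
Thus $\Phi(h)$ is self-adjoint of norm at most $\varepsilon$, and $\Phi(d^{(c)})=f(\Phi(h))=0$.
\end{proof}

This is where property (T) is first used, through a bound that is uniform in $n$ and $m$, and where it matters that $\mathcal{B}$ lies in the quotient by null sequences: inside $\prod_mM_{D_m}$ the term $m=n$ would count, and $(\pi_n\otimes\bar\pi_n)(\mu)$ has norm $1$.

\subsection*{The image on the diagonal}
We have $\sigma(h)=[(h_n)]$ and $\sigma(d^{(c)})=[(d_n)]$ with $d_n=f(h_n)$ and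
\[
h_n=(P_n\otimes1)\,T_n\,(P_n\otimes1),\qquad T_n=(\pi_n\otimes1_c\otimes\bar\pi_n)(\mu).
\]
The representation $\pi_n\otimes1_c\otimes\bar\pi_n$ is a sum of $c$ copies of $\pi_n\otimes\bar\pi_n$, so by Lemma~\ref{lem:reps} its invariant vectors have the orthonormal basis
\[
\omega_a=D_n^{-1/2}\sum_ie_i\otimes f_a\otimes e_i\qquad(a=1,\dots,c),
\]
where $(f_a)$ is the standard basis of $\mathbb{C}^c$. Define continuous sections $\xi_a(x)=(P_n(x)\otimes1)\omega_a$ of $E_n$; then $|\xi_a(x)|\le1$. Under $E_n\cong S_n^{\oplus D_n}$ these are the sections of Example~\ref{ex:model}, up to the factor $D_n^{-1/2}$.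

\begin{lemma}\label{lem:lower}
For every $n$ and every $x\in X_n$,
\[
\sum_{a=1}^c\langle\xi_a(x),d_n(x)\xi_a(x)\rangle\ge\frac1{2c}.
\]
\end{lemma}

\begin{proof}
The operator $T_n$ is the identity on the span $W$ of the $\omega_a$. The subspace $W^\perp$ is $G$-invariant and has no nonzero invariant vectors, so Lemma~\ref{lem:gap} gives $T_n=\sum_a|\omega_a\rangle\langle\omega_a|+R_n$ with $R_n=R_n^*$ and $\|R_n\|\le\varepsilon$. Let $\kappa_n=\sum_a|\xi_a\rangle\langle\xi_a|$. Compressing by $P_n\otimes1$, the unit of $\Gamma(\operatorname{End}E_n)$, we get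
\begin{equation}\label{eq:close}
\kappa_n-\varepsilon\le h_n\le\kappa_n+\varepsilon ,
\end{equation}
and $f(t)\ge t-\varepsilon$ gives $d_n\ge h_n-\varepsilon\ge\kappa_n-2\varepsilon$. At $x\in X_n$,
\[
\operatorname{Tr}\kappa_n(x)=\sum_a\langle\omega_a,(P_n(x)\otimes1)\omega_a\rangle=\frac1{D_n}\sum_{a,i}\langle e_i\otimes f_a,P_n(x)(e_i\otimes f_a)\rangle=\frac{\operatorname{Tr}P_n(x)}{D_n}=1 .
\]
As $\kappa_n(x)\ge0$ has rank at most $c$, the Cauchy--Schwarz inequality for its eigenvalues gives $\operatorname{Tr}\kappa_n(x)^2\ge1/c$. The trace of a product of two positive matrices is nonnegative, so at $x$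
\[
\sum_a\langle\xi_a,d_n\xi_a\rangle=\operatorname{Tr}(d_n\kappa_n)\ge\operatorname{Tr}\kappa_n^2-2\varepsilon\operatorname{Tr}\kappa_n\ge\frac1c-\frac1{2c}.\qedhere
\]
\end{proof}

The trace computation explains why projective spaces do not suffice. With subspaces of dimension $k$ in place of $D_n$ it gives $\operatorname{Tr}\kappa_n=k/D_n$, so $k$ must grow in proportion to $D_n$ for $\kappa_n$ to stay above the error $\varepsilon$, which is fixed before $n\to\infty$.

\begin{proposition}\label{prop:key}
Let $1\le N\le c-1$. There are no $y_1,\dots,y_c\in M_N(\mathcal{A}_c\otimes_{\max}\mathcal{B})$ with $y_i^*y_j=\delta_{ij}\,d^{(c)}\otimes e_{11}$ for all $i,j$.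
\end{proposition}

\begin{proof}
Suppose that such elements exist. Apply $\sigma\otimes\mathrm{id}_{M_N}$ and, using \eqref{eq:corona}, lift the images to bounded sequences of elements $y_i^{(n)}\in M_N(A_n\otimes M_{D_n})=\Gamma(\operatorname{End}(E_n^{\oplus N}))$. The relations hold modulo null sequences:
\[
\delta_n:=\max_{i,j}\bigl\|(y_i^{(n)})^*y_j^{(n)}-\delta_{ij}\,d_n\otimes e_{11}\bigr\|\to0 .
\]
Let $\hat\xi_a=(\xi_a,0,\dots,0)$ and consider the continuous section $s_n=\sum_{a=1}^cy_a^{(n)}\hat\xi_a$ of $E_n^{\oplus N}$. By Lemma~\ref{lem:lower} and $|\xi_a|\le1$, at every point of $X_n$,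
\[
|s_n|^2=\sum_{a,b}\bigl\langle\hat\xi_a,(y_a^{(n)})^*y_b^{(n)}\hat\xi_b\bigr\rangle\ge\sum_a\langle\xi_a,d_n\xi_a\rangle-c^2\delta_n\ge\frac1{2c}-c^2\delta_n .
\]
For large $n$ this is positive, so $s_n$ is a nowhere vanishing section of $E_n^{\oplus N}\cong S_n^{\oplus ND_n}$ over $\mathrm{Gr}_{D_n}(\mathbb{C}^{cD_n})$. Since $ND_n\le(c-1)D_n$, this contradicts Lemma~\ref{lem:euler} with $k=D_n$ and $m=(c-1)D_n$.
\end{proof}

Since $d^{(c)}\otimes e_{11}\in M_N(J(\mathcal{A}_c,\mathcal{B}))$, Lemma~\ref{lem:copies} and Proposition~\ref{prop:key} show that $J(\mathcal{A}_c,\mathcal{B})$ is not $N$-stable for $1\le N\le c-1$. The pair $(\mathcal{A}_2,\mathcal{B})$ already answers the question for stability.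

\begin{remark}
No count of dimensions in the fibers could give Proposition~\ref{prop:key}. By \eqref{eq:close}, $\langle v,h_n(x)v\rangle\le\varepsilon|v|^2$ on $\ker\kappa_n(x)$, which has codimension at most $c$; so $h_n(x)$ has at most $c$ eigenvalues above $\varepsilon$, and $d_n(x)$ has rank at most $c$ in a fiber of dimension $D_n^2$. Once $D_n\ge c$, each fiber has room for $c$ orthogonal copies of $d_n(x)$, and the normalized trace of $d_n(x)$ is at most $c/D_n^2$, in keeping with Theorem~\ref{thm:traces}.
\end{remark}

\section{One pair for all matrix sizes}\label{sec:allN}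

The argument for Proposition~\ref{prop:key} stops at $N=c$, because $(\xi_1,\dots,\xi_c)$ is a nowhere vanishing section of $E_n^{\oplus c}$. To exclude all $N$ we put the algebras $\mathcal{A}_c$ side by side, which is possible because $\mathcal{B}$ does not depend on $c$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathcal{A}=\mathbb{C}1+\bigoplus_{c\ge2}\mathcal{A}_c\subset\prod_{c\ge2}\mathcal{A}_c$. It is a separable unital $C^*$-algebra, and it is residually finite-dimensional because each $\mathcal{A}_c$ is. Let $\iota_c\colon\mathcal{A}_c\to\mathcal{A}$ be the inclusion of the $c$-th summand and $r_c\colon\mathcal{A}\to\mathcal{A}_c$ the $c$-th coordinate map, so that $r_c\iota_c=\mathrm{id}$ and $r_c\iota_{c'}=0$ for $c'\ne c$. By (T1) they induce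
\[
j_c=\iota_c\otimes_{\max}\mathrm{id},\qquad p_c=r_c\otimes_{\max}\mathrm{id},
\]
with $p_cj_c=\mathrm{id}$ and $p_cj_{c'}=0$ for $c'\ne c$. By (T2), $\iota_c\otimes\mathrm{id}$ also extends to the minimal tensor products, and $\Phi j_c=(\iota_c\otimes\mathrm{id})\Phi$ by density. Hence $j_c$ maps $J(\mathcal{A}_c,\mathcal{B})$ into $J=J(\mathcal{A},\mathcal{B})$. By Lemma~\ref{lem:kernel} and $\|d^{(c)}\|\le1$, the series
\[
d=\sum_{c\ge2}2^{-c}j_c(d^{(c)})
\]
converges to a positive element of $J$, and $p_c(d)=2^{-c}d^{(c)}$.

Let $N\ge1$ and suppose that $d\otimes e_{11}$ lies in a stable $C^*$-subalgebra $\mathcal{D}$ of $M_N(\mathcal{A}\otimes_{\max}\mathcal{B})$. Put $c=N+1$. By Lemma~\ref{lem:copies} there are $y_1,\dots,y_c\in\mathcal{D}$ with $y_i^*y_j=\delta_{ij}\,d\otimes e_{11}$. The elements $\tilde y_i=2^{c/2}(p_c\otimes\mathrm{id}_{M_N})(y_i)$ of $M_N(\mathcal{A}_c\otimes_{\max}\mathcal{B})$ satisfy $\tilde y_i^*\tilde y_j=\delta_{ij}\,d^{(c)}\otimes e_{11}$, contrary to Proposition~\ref{prop:key}. Finally, $M_N(J)$ is a $C^*$-subalgebra of $M_N(\mathcal{A}\otimes_{\max}\mathcal{B})$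 that contains $d\otimes e_{11}$, so it is not stable.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHV}
Bekka, de la Harpe and Valette, \emph{Kazhdan's Property (T)}.

\bibitem{MR}
Henning O. Milh{\o}j and Mikael R{\o}rdam, \emph{Around traces and quasitraces}, arXiv:2309.17412 (2023).

\end{thebibliography}
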